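# A Banach lattice with the 1-AP that fails every bounded positive approximation property

## 1. A convolution on $\mathbb Z_2^d$ that barely crosses many half-groups

The whole argument is driven by one finite object: a convolution operator on the group $G=\mathbb Z_2^d$. We build it first and say afterwards what it is for.

Write $q=2^d=|G|$. A character of $G$ is a homomorphism $\gamma:G\to\{\pm1\}$. There are $q$ of them, namely $x\mapsto(-1)^{a\cdot x}$ for $a\in G$. They form a group $\widehat G$ under multiplication in which every element is its own inverse, and they are an orthogonal basis of the real space $\ell_2(G)$, because $\sum_{z}\gamma(z)=0$ unless $\gamma=1$.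

**Lemma 1 (a code).** Let $d\ge1$ and $N=8d$. There are nontrivial characters $\chi_1,\dots,\chi_N$ of $G$ such that for every $x\ne0$ in $G$
$$\#\{t:\chi_t(x)=-1\}\ \ge\ N/4. \tag{1}$$

**Proof.** Choose $\chi_1,\dots,\chi_N$ independently and uniformly from $\widehat G$. Fix $x\ne0$. Half of all characters take the value $-1$ at $x$, so the $\chi_t(x)$ are independent uniform signs, and the number of $t$ with $\chi_t(x)=-1$ is binomial with mean $N/2$. Hoeffding's inequality says that such a variable falls below its mean by at least $s$ with probability at most $e^{-2s^2/N}$. With $s=N/4$, (1) fails for this $x$ with probability at most $e^{-N/8}=e^{-d}$. There are fewer than $2^d$ points $x\ne 0$ and $2^de^{-d}<1$, so some choice satisfies (1) for all $x\neq0$. If some $\chi_t$ is trivial, replace it by any nontrivial character. A trivial one never contributes to the left side of (1), so this can only increase that side. $\square$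

For a sign $\varepsilon$ and an index $t$, put $S_{(t,\varepsilon)}=\{x\in G:\chi_t(x)=\varepsilon\}$. Since $\chi_t$ is nontrivial, $|S_{(t,\varepsilon)}|=q/2$, and the complement of $S_{(t,\varepsilon)}$ is $S_{(t,-\varepsilon)}$. Thus (1) says: two distinct points of $G$ are separated by at least a quarter of the splittings $G=S_{(t,1)}\cup S_{(t,-1)}$.

**Definition (the kernel $u$).** Let $\chi_1,\dots,\chi_N$ be nontrivial characters and $r\ge1$ an integer. For $\gamma\in\widehat G$ let $\mathrm{dist}(\gamma)$ be the least length of a word in the $\chi_t$ equal to $\gamma$ ($\infty$ if there is none; the empty word gives $\mathrm{dist}(1)=0$). Put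
$$\hat u(\gamma)=\max\big(0,\,1-\mathrm{dist}(\gamma)/r\big),\qquad u(z)=q^{-1}\sum_{\gamma\in\widehat G}\hat u(\gamma)\gamma(z)\in\mathbb R,\qquad (Uh)(x)=\sum_{y\in G}u(x-y)h(y).$$

**Lemma 2.** With $b=(N+1)^r$:

- (i) $U1=1$ and $\|U\|_{\ell_2(G)\to\ell_2(G)}\le1$;
- (ii) $|u(z)|\le b/q$ for every $z\in G$;
- (iii) for every $t$, every sign $\varepsilon$ and $S=S_{(t,\varepsilon)}$, $S^c=G\setminus S$,
$$\|1_S\,U\,1_{S^c}\|_{2\to2}\le\frac1{2r}. \tag{2}$$

**Proof of (i).** For a character $\gamma$ we have $(U\gamma)(x)=\sum_zu(z)\gamma(x-z)=\gamma(x)\sum_zu(z)\gamma(z)$. By orthogonality, $\sum_zu(z)\gamma(z)=q^{-1}\sum_{\gamma'}\hat u(\gamma')\sum_z\gamma'(z)\gamma(z)=\hat u(\gamma)$. So $U\gamma=\hat u(\gamma)\gamma$: the operator $U$ is diagonal in an orthogonal basis with eigenvalues in $[0,1]$, and $\hat u(1)=1$.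

**Proof of (ii).** Each $|\gamma(z)|=1$ and $0\le\hat u\le1$, so $|u(z)|\le q^{-1}\#\{\gamma:\mathrm{dist}(\gamma)<r\}$. A character with $\mathrm{dist}(\gamma)<r$ is a product of $r$ factors taken from $\{1,\chi_1,\dots,\chi_N\}$, so there are at most $(N+1)^r$ of them.

**Proof of (iii).** Let $M$ be multiplication by $\chi_t$. The kernel of $MUM$ is $\chi_t(x)u(x-y)\chi_t(y)=(\chi_tu)(x-y)$, so $MUM$ is convolution with $\chi_tu$, and its eigenvalue at $\gamma$ is $\sum_z\chi_t(z)u(z)\gamma(z)=\hat u(\gamma\chi_t)$. Since $\chi_t^2=1$, multiplying $\gamma$ by $\chi_t$ changes $\mathrm{dist}$ by at most $1$ (or both distances are $\infty$). Hence $|\hat u(\gamma)-\hat u(\gamma\chi_t)|\le1/r$ and $\|U-MUM\|\le1/r$. On $S$ the function $\chi_t$ equals $\varepsilon$ and on $S^c$ it equals $-\varepsilon$, so $1_SMUM1_{S^c}=-1_SU1_{S^c}$. Therefore $1_SU1_{S^c}=\frac12\,1_S(U-MUM)1_{S^c}$ has norm at most $\frac1{2r}$. $\square$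

So $U$ has tiny entries, as an averaging operator does, yet it transports almost nothing from $S^c$ to $S$ for any of the $2N$ sets $S$. A small example shows how this is possible. Take $d=3$, let $\chi_1,\chi_2,\chi_3$ be the three coordinate characters $x\mapsto(-1)^{x_i}$, and let $r=2$. Then $\hat u$ is $1$ at the trivial character, $\frac12$ at each $\chi_i$ and $0$ elsewhere, so $u(z)=\frac18\big(1+\frac12\sum_i\chi_i(z)\big)$. On points with $0,1,2,3$ coordinates equal to $1$ the values of $u$ are $\frac5{16},\frac3{16},\frac1{16},-\frac1{16}$. There is a negative value, and it helps: the total of $u$ over $\{z:z_1=1\}$ is $\frac3{16}+\frac2{16}-\frac1{16}=\frac14=\frac1{2r}$.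

**Lemma 3 (nonnegative kernels).** Let $\chi_1,\dots,\chi_N$ satisfy (1), and let $v:G\to[0,\infty)$ have $\sum_zv(z)=1$. If $\sum_{z:\chi_t(z)=-1}v(z)\le\delta$ for every $t$, then $v(0)\ge1-4\delta$.

**Proof.** Sum the hypothesis over $t$. Each $z\ne0$ is counted at least $N/4$ times, and $v\ge0$, so $\frac N4(1-v(0))\le N\delta$. $\square$

Let us compare this with Lemma 2. Suppose $v\geq 0$ is the kernel of a convolution $V$. For $x\in S=S_{(t,\varepsilon)}$ the number $(V1_{S^c})(x)=\sum_{y\in S^c}v(x-y)$ equals $\sum_{z:\chi_t(z)=-1}v(z)$. As $|S|=|S^c|$, this sum is at most $\|1_SV1_{S^c}\|_{2\to2}$. So if $u$ is nonnegative and (1) holds, then (2) and Lemma 3 give $u(0)\ge1-\frac2r$, while (ii) gives $u(0)\le b/q$. When $r\ge3$ and $b/q<\frac13$ these are incompatible, so $u$ must take negative values. The condition on $r$ matters: for $r=1$ only the trivial character has $\hat u\ne0$, and $u\equiv1/q$ is nonnegative whatever $b/q$ is. Below, $r$ will be at least $8$ and $b/q$ at most $\frac1{64}$.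

Nor does it help to pass to $|u|$. The kernel $v=|u|/\sum_z|u(z)|$ has sum $1$, and $v(0)\le b/q$ because $\sum_z|u(z)|\ge\sum_zu(z)=1$. By Lemma 3, for some $t$ the sum of $v$ over $\{\chi_t=-1\}$ is at least $\frac14(1-b/q)$.

## 2. Finite rank approximation with and without positivity

The convolution $U$ will serve to separate two approximation properties. All spaces are real.

**Definitions.** A *Banach lattice* is a Banach space that is also a vector lattice, with $|x|\le|y|\Rightarrow\|x\|\le\|y\|$. An operator $V$ is *positive*, $V\ge0$, if $Vx\ge0$ whenever $x\ge0$. Let $\lambda,\nu\ge1$. A Banach space $E$ has the *$\lambda$-Approximation Property* ($\lambda$-AP) if there is a net of finite rank operators $u_\alpha\in B(E)$ with $\sup_\alpha\|u_\alpha\|\le\lambda$ and $\|u_\alpha x-x\|\to0$ for every $x\in E$. A Banach lattice $X$ has the *$\nu$-Positive Approximation Property* ($\nu$-PAP) if there is a net of positive finite rank operators $u_\alpha\in B(X)$ with $\sup_\alpha\|u_\alpha\|\le\nu$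 and $\|u_\alpha x-x\|\to0$ for every $x\in X$. The operators in the second definition are not required to restrict to the identity on any finite dimensional subspace.

In the simplest lattices nothing distinguishes the two properties. On $\ell_p$, $1\le p<\infty$, the coordinate truncations are positive contractions of finite rank converging point-norm to the identity. On $L_p[0,1]$, $1\le p<\infty$, the dyadic conditional expectations do the same. On $C[0,1]$ one uses piecewise linear interpolation $f\mapsto\sum_{i=0}^nf(i/n)\,\lambda_i$, where $\lambda_i\ge0$ are the hat functions of the grid, with $\sum_i\lambda_i=1$; it is positive of norm $1$. All three have the $1$-PAP.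

The question, from Timur Oikhberg, "Geometry of unit balls of free Banach lattices, and its applications", arXiv:2303.05209 (2023), is whether this always happens: must a Banach lattice with the $\lambda$-AP for some $\lambda$ have the $\nu$-PAP for some $\nu$? The answer is no.

**Theorem.** There is a separable (real) Banach lattice $X$ such that:

- (a) There are finite rank operators $T_k$ ($k\ge2$) on $X$ with $\|T_k\|\le1+\frac1{2k}$ and $T_kf\to f$ for every $f\in X$. So $X$ has the $1$-AP.
- (b) $X$ fails the $\nu$-PAP for every $\nu\ge1$.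
- (c) There is a compact set $K\subset X$ such that no positive compact operator $V$ on $X$ (of any norm) satisfies $\sup_{x\in K}\|Vx-x\|\le\frac14$.
- (d) If compact operators $V_\alpha=V'_\alpha-V''_\alpha$, with $V'_\alpha,V''_\alpha\ge0$ bounded, converge to $I_X$ in the weak operator topology, then $\sup_\alpha(\|V'_\alpha\|+\|V''_\alpha\|)=\infty$.
- (e) $X$ is order continuous, and is an ideal of measurable functions on a probability space with $L_\infty\subset X\subset L_2$.
- (f) There is a net of positive finite rank operators on $X$ converging point-norm to $I_X$; by (b), such a net is never bounded.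

Here *ideal* means: if $f\in X$, $g$ is measurable and $|g|\le|f|$ a.e., then $g\in X$. *Order continuous* means: if a net in $X$ decreases to $0$ (its infimum in $X$ is $0$), then its norms tend to $0$. By (f), the norm bound in (b) is essential. In (c) no norm bound appears because (c) concerns uniform approximation on a compact set.

The lattice is of Szankowski type: an $L_2$-norm reinforced by a family of seminorms attached to special sets, and here the special sets come from the code of Lemma 1. The plan is to make the norm of $X$ punish any operator that transports mass from $S^c$ to $S$. Signed convolutions as in Lemma 2 pass the test, and positive operators of finite rank cannot.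

## 3. Half-cells and transversal partitions

**Parameters.** For $k\ge1$ put
$$d_k=2^{4k+8},\quad q_k=2^{d_k},\quad G_k=\mathbb Z_2^{d_k},\quad N_k=8d_k=2^{4k+11},\quad m_k=2^k,\quad r_k=k2^k,\quad b_k=(N_k+1)^{r_k},$$
and $w_1=1$, $w_k=m_2m_3\cdots m_k$ for $k\ge2$. The number $m_k$ will be the size of certain families of cells. Its reciprocals are summable, $r_k=k\,m_k$ exceeds it by a factor tending to infinity, and $q_k$ is huge compared with everything else:
$$m_{k+1}^2\le q_k^{1/2},\tag{3}$$
$$b_k\,m_{k+1}^2\le q_k^{1/2}.\tag{4}$$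
Inequality (3) says $2k+2\le2^{4k+7}$, which is clear. For (4), $N_k+1\le2^{4k+12}$, so the base-$2$ logarithm of the left side is at most $k2^k(4k+12)+2k+2$. Since $k\le2^k$ and $4k+12\le16k\le 2^{k+4}$, the first term is at most $2^{3k+4}$. Since $2k+2\le4k\le2^{k+2}$, the total is at most $2^{3k+4}+2^{k+2}\le2^{3k+5}\le2^{4k+7}=d_k/2$.

**The measure space.** Let $\Omega=\prod_{k\ge1}G_k$ with the product $\sigma$-algebra and the product $\mu$ of the uniform probabilities. Let $P_n$ be the partition of $\Omega$ into the cylinders determined by $(x_1,\dots,x_n)$; we also regard $P_n$ as the finite set $G_1\times\dots\times G_n$. Each $A\in P_n$ has measure $\mu_n=(q_1\cdots q_n)^{-1}$, and $\mu_0=1$. Let $E_n$ be the conditional expectation on $P_n$, let $L_\infty(P_n)$ be the space of $P_n$-measurable functions, and let $\mathcal E=\bigcup_nL_\infty(P_n)$ be the space of cylinder functions. For $A\in P_{k-1}$ and $S\subset G_k$ put $A\times S=\{x\in A:x_k\in S\}$, and for $F\subset P_{k-1}$ put $F\times S=\bigcup_{A\in F}A\times S$.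

**Half-cells.** For each $k$ fix characters $\chi^k_1,\dots,\chi^k_{N_k}$ of $G_k$ as in Lemma 1. Let $\mathcal T_k=\{1,\dots,N_k\}\times\{\pm1\}$. For $\tau=(t,\varepsilon)\in\mathcal T_k$ write $\bar\tau=(t,-\varepsilon)$ and $S_\tau=\{x\in G_k:\chi^k_t(x)=\varepsilon\}$, so that $S_{\bar\tau}=G_k\setminus S_\tau$. For $A\in P_{k-1}$ and $k\ge2$ the half-cell $A\times S_\tau$ has measure
$$\sigma_k:=\mu_{k-1}/2 .$$

**Lemma 4 (transversal partitions).** For $k\ge2$ there are partitions $\Delta_\tau$ ($\tau\in\mathcal T_k$) of the set $P_{k-1}$ into sets of cardinality $m_k$ such that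
$$|F\cap F'|\le1\qquad\text{whenever }F\in\Delta_\tau,\ F'\in\Delta_{\tau'},\ \tau\ne\tau'. \tag{5}$$

**Proof.** The cardinality of $P_{k-1}$ is $2^{2e}$ with $2e=d_1+\dots+d_{k-1}\ge d_{k-1}=2^{4k+4}$; all the $d_i$ are even. Identify $P_{k-1}$ with $\mathbb K\times\mathbb K$, where $\mathbb K$ is the field with $2^e$ elements. Since $k\le e$, there is an additive subgroup $W\subset\mathbb K$ of order $2^k=m_k$. For $c\in\mathbb K$ let $H_c=\{(x,cx):x\in W\}$, a subgroup of order $m_k$. If $c\ne c'$ and $cx=c'x$, then $x=0$, so $H_c\cap H_{c'}=\{0\}$. If two points lie both in a coset of $H_c$ and in a coset of $H_{c'}$, their difference lies in $H_c\cap H_{c'}$, so they coincide. The number of available $c$ is $2^e$, and $e\ge2^{4k+3}\ge4k+12$, so $2^e\ge2^{4k+12}=2N_k=|\mathcal T_k|$. Assign distinct values of $c$ to distinct $\tau$ and take the coset partitions. $\square$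

For a picture, take $\mathbb K=W=\mathbb F_2$ and four points. The cosets of $H_0$ are $\{(0,0),(1,0)\}$ and $\{(0,1),(1,1)\}$; those of $H_1$ are $\{(0,0),(1,1)\}$ and $\{(1,0),(0,1)\}$. Each set of the first partition meets each set of the second in exactly one point.

## 4. The norm, its test functions, and why conditional expectations are unbounded

**Definition of $X$.** For $f\in L_2(\mu)$, $k\ge2$, $\tau\in\mathcal T_k$ and $F\in\Delta_\tau$ put
$$p_{\tau,F}(f)=w_k\sum_{A\in F}\|f1_{A\times S_\tau}\|_2,\qquad \|f\|=\max\Big(\|f\|_2,\ \sup_{k\ge2}\ \sup_{\tau\in\mathcal T_k,\,F\in\Delta_\tau}p_{\tau,F}(f)\Big).\tag{6}$$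
Let $Y=\{f\in L_2:\|f\|<\infty\}$ and let $X$ be the closure of $\mathcal E$ in $Y$. We call $p_{\tau,F}$ with $\tau\in\mathcal T_k$ a seminorm of level $k$.

**Step 1: $Y$ is a Banach lattice.** Each $p_{\tau,F}$ is an $L_2$-continuous seminorm that depends on $|f|$ only and increases with $|f|$, so $\|\cdot\|$ is a lattice norm, and $\|\cdot\|_2\le\|\cdot\|$. If $(f_n)$ is Cauchy in $Y$, it converges in $L_2$ to some $f$. Given $\epsilon>0$, for large $n,l$ all $p_{\tau,F}(f_n-f_l)\le\epsilon$. Letting $l\to\infty$ gives $p_{\tau,F}(f_n-f)\le\epsilon$, and likewise $\|f_n-f\|_2\le\epsilon$. So $f\in Y$ and $f_n\to f$ in $Y$.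

**Step 2: bounded functions have small norm.** This shows $\mathcal E\subset Y$ and supplies an estimate used at every level. If $1\le k<j$, then by (3)
$$\frac{w_jm_j}{w_k}=m_{k+1}\cdots m_{j-1}m_j^2\ \le\ \prod_{i=k}^{j-1}m_{i+1}^2\ \le\ (q_k\cdots q_{j-1})^{1/2}=\Big(\frac{\mu_{k-1}}{\mu_{j-1}}\Big)^{1/2}.\tag{7}$$
If $|f|\le c$, then $\|f1_{A\times S_\tau}\|_2\le c\,\sigma_j^{1/2}$ for each of the $m_j$ cells in a set $F$ of level $j$, so
$$p_{\tau,F}(f)\le c\,w_jm_j\sigma_j^{1/2}\qquad(\text{level }j,\ |f|\le c).\tag{8}$$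
By (7) with $k=1$, $w_jm_j\le\mu_{j-1}^{-1/2}$, so the right side of (8) is at most $c$. Together with $\|f\|_2\le\|f\|_\infty$ and $\|1\|\ge\|1\|_2=1$, this gives
$$\|f\|\le\|f\|_\infty\quad(f\in L_\infty),\qquad\|1\|=1.\tag{9}$$
Hence $X$ is a closed sublattice of $Y$. It is a separable Banach lattice, because $\mathcal E$ is a countable union of finite dimensional spaces.

**Step 3: the norm controls each half-cell.** Let $f\in Y$, $A\in P_{k-1}$ with $k\ge2$, and $\tau\in\mathcal T_k$. Some $F\in\Delta_\tau$ contains $A$, so a single term of $p_{\tau,F}(f)$ gives the first bound below. Adding the squares for $\tau$ and $\bar\tau$ gives the second: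
$$w_k\|f1_{A\times S_\tau}\|_2\le\|f\|,\qquad\|f1_A\|_2\le\sqrt2\,w_k^{-1}\|f\|.\tag{10}$$

Now come the functions that detect transport from $S_{\bar\tau}$ to $S_\tau$. For $k\ge2$, $\tau\in\mathcal T_k$, $F\in\Delta_\tau$ let
$$f_{\tau,F}=w_k^{-1}\sigma_k^{-1/2}\,1_{F\times S_{\bar\tau}}\in\mathcal E,$$
and let $\mathcal F_k$ be the finite set of all these functions for the given $k$.

**Lemma 5.** $\|f_{\tau,F}\|\le1$.

**Proof.** Put $f=1_{F\times S_{\bar\tau}}$. We must show that the $L_2$-norm and every seminorm of $f$ are at most $w_k\sigma_k^{1/2}$.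

*The $L_2$-norm.* The set $F\times S_{\bar\tau}$ consists of $m_k$ half-cells, so $\|f\|_2=(m_k\sigma_k)^{1/2}\le w_k\sigma_k^{1/2}$, since $w_k\ge m_k\ge m_k^{1/2}$.

*Levels $2\le j<k$.* The sets $A'\times S_{\tau'}$, $A'\in F'$, are $m_j$ disjoint sets. By Cauchy–Schwarz,
$$p_{\tau',F'}(f)\le w_jm_j^{1/2}\|f\|_2=w_j(m_jm_k)^{1/2}\sigma_k^{1/2}\le w_jm_k\sigma_k^{1/2}\le w_{k-1}m_k\sigma_k^{1/2}=w_k\sigma_k^{1/2}.$$

*Level $k$.* If $\tau'=\tau$, then $p_{\tau,F'}(f)=0$, because $S_\tau\cap S_{\bar\tau}=\emptyset$. If $\tau'\ne\tau$ (this includes $\tau'=\bar\tau$), then by (5) at most one $A\in F'$ lies in $F$. So at most one term of $p_{\tau',F'}(f)$ is nonzero, and it is at most $w_k\sigma_k^{1/2}$.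

*Levels $j>k$.* By (8) with $c=1$, then (7), $p_{\tau',F'}(f)\le w_jm_j(\mu_{j-1}/2)^{1/2}\le w_k(\mu_{k-1}/2)^{1/2}=w_k\sigma_k^{1/2}$. $\square$

The key is level $k$. The seminorm $p_{\tau,F}$, which adds up $m_k$ cells, does not see $f_{\tau,F}$ at all, and the other seminorms of level $k$ see one cell each. If an operator moves a fixed proportion of $f_{\tau,F}$ from $S_{\bar\tau}$ to $S_\tau$ in each cell, then $p_{\tau,F}$ sees all $m_k$ cells at once.

This is exactly what happens to the first operators anyone would try, the conditional expectations $E_n$. They are positive, of finite rank, and $E_ng=g$ for $g\in L_\infty(P_n)$, so a uniform bound on their norms would give the $\nu$-PAP at once. But $E_{k-1}$ replaces $1_{F\times S_{\bar\tau}}$ by $\frac12\sum_{A\in F}1_A$, and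
$$\|E_{k-1}\|\ \ge\ p_{\tau,F}(E_{k-1}f_{\tau,F})=w_k\cdot w_k^{-1}\sigma_k^{-1/2}\cdot m_k\cdot\tfrac12\sigma_k^{1/2}=\frac{m_k}2=2^{k-1}.$$
The step that fails is level $k$: all the seminorms of lower levels behave well, since $E_{k-1}$ commutes with multiplication by $P_{k-1}$-measurable functions and is an $L_2$-contraction. Passing to $E_k$ repairs level $k$ and breaks level $k+1$ in the same way. An operator between $E_{k-1}$ and $E_k$ is wanted: fine enough not to mix $S_\tau$ and $S_{\bar\tau}$ at level $k$, and flat enough to be harmless at levels $j>k$. That is the role of $U$.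

## 5. Signed operators $T_k$ of norm at most $1+\frac1{2k}$: proof of (a)

Fix $k\ge2$. Let $U$ and $u$ be as in Lemma 2 for $G=G_k$, the characters $\chi^k_t$, and $r=r_k$. For $f\in L_2(\mu)$ and $A\in P_{k-1}$, the function $E_kf$ restricted to $A$ depends on $x_k$ only; call it $f_A\in\ell_2(G_k)$. Define
$$(T_kf)(x)=(Uf_A)(x_k)\qquad(x\in A\in P_{k-1}).$$
With $U=I$ this would be $E_k$, and with $U$ the averaging operator it would be $E_{k-1}$. The range of $T_k$ lies in $L_\infty(P_k)\subset\mathcal E$, so $T_k$ has finite rank. If $g\in L_\infty(P_{k-1})$, each $g_A$ is constant, and $U1=1$ gives $T_kg=g$. We shall use two facts, valid for $A\in P_{k-1}$ and $S\subset G_k$: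
$$\|h1_{A\times S}\|_2=\mu_k^{1/2}\|h_A1_S\|_{\ell_2}\ \ (h\ P_k\text{-measurable}),\qquad\|(E_kf)1_{A\times S}\|_2=\|E_k(f1_{A\times S})\|_2\le\|f1_{A\times S}\|_2.\tag{11}$$

**Proposition 6.** $\|T_kf\|\le\big(1+\frac1{2k}\big)\|f\|$ for every $f\in Y$.

**Proof.** Let $\|f\|\le1$. We bound the $L_2$-norm and the seminorms level by level.

**Step 1: the $L_2$-norm.** By (11) with $S=G_k$ and $\|U\|\le1$, $\|(T_kf)1_A\|_2\le\|f1_A\|_2$ for each $A\in P_{k-1}$. Hence $\|T_kf\|_2\le\|f\|_2\le1$.

**Step 2: levels $2\le j<k$.** Here the half-cells are too coarse to notice $T_k$. Each set $A'\times S_\tau$ of level $j$ is determined by $x_1,\dots,x_j$, hence by $x_1,\dots,x_{k-1}$, and $T_k$ commutes with multiplication by functions of $x_1,\dots,x_{k-1}$. So $\|(T_kf)1_{A'\times S_\tau}\|_2=\|T_k(f1_{A'\times S_\tau})\|_2\le\|f1_{A'\times S_\tau}\|_2$, and $p_{\tau,F}(T_kf)\le p_{\tau,F}(f)\le1$.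

**Step 3: level $k$.** This is where (2) is used. Let $\tau\in\mathcal T_k$, $F\in\Delta_\tau$, $S=S_\tau$, so $S^c=S_{\bar\tau}$. For $A\in F$ split $f_A=f_A1_S+f_A1_{S^c}$. By Lemma 2,
$$\|1_SUf_A\|_{\ell_2}\le\|f_A1_S\|_{\ell_2}+\tfrac1{2r_k}\|f_A1_{S^c}\|_{\ell_2}.$$
Multiply by $\mu_k^{1/2}$, use (11), sum over $A\in F$, and bound each of the $m_k$ terms of the second sum by (10):
$$p_{\tau,F}(T_kf)\le w_k\sum_{A\in F}\|f1_{A\times S_\tau}\|_2+\frac{1}{2r_k}\sum_{A\in F}w_k\|f1_{A\times S_{\bar\tau}}\|_2\le1+\frac{m_k}{2r_k}=1+\frac1{2k}.$$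

**Step 4: levels $j>k$.** Here we use that the entries of $U$ are tiny, so that $T_kf$ is flat. By Lemma 2(ii), Cauchy–Schwarz, (11) and (10), for every $A\in P_{k-1}$,
$$\|Uf_A\|_\infty\le\frac{b_k}{q_k}\,\|f_A\|_{\ell_1}\le\frac{b_k}{q_k}\,q_k^{1/2}\|f_A\|_{\ell_2}\le b_kq_k^{-1/2}\mu_k^{-1/2}\|f1_A\|_2\le\sqrt2\,b_kq_k^{-1/2}\mu_k^{-1/2}w_k^{-1}.$$
So $\|T_kf\|_\infty$ has the same bound, and (8) gives for $\tau\in\mathcal T_j$, $F\in\Delta_\tau$
$$p_{\tau,F}(T_kf)\le w_jm_j\Big(\frac{\mu_{j-1}}2\Big)^{1/2}\|T_kf\|_\infty\le\frac{m_{k+1}\cdots m_{j-1}\,m_j^2}{(q_{k+1}\cdots q_{j-1})^{1/2}}\;b_kq_k^{-1/2}.$$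
If $j=k+1$, the right side is $m_{k+1}^2b_kq_k^{-1/2}\le1$ by (4). If $j\ge k+2$, the fraction equals
$$m_{k+1}\cdot\prod_{i=k+1}^{j-2}\frac{m_{i+1}}{q_i^{1/2}}\cdot\frac{m_j^2}{q_{j-1}^{1/2}}\ \le\ m_{k+1}$$
by (3), and $m_{k+1}b_kq_k^{-1/2}\le1$ by (4). So $p_{\tau,F}(T_kf)\le1$. $\square$

**Conclusion of (a).** The $T_k$ map $X$ into $\mathcal E\subset X$ with $\|T_k\|\le1+\frac1{2k}$. For $g\in L_\infty(P_n)$ we have $T_kg=g$ as soon as $k\ge n+1$. Since the $T_k$ are uniformly bounded and $\mathcal E$ is dense in $X$, $T_kf\to f$ for every $f\in X$. The operators $(1+\frac1{2k})^{-1}T_k$ are finite rank contractions converging point-norm to $I_X$, so $X$ has the $1$-AP. $\square$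

## 6. A block trace that positive operators can lower only slowly

**Definition.** For $V\in B(X)$ and $n\ge1$ let
$$\beta_n(V)=\sum_{A\in P_n}\int_AV1_A\,d\mu.$$

Some values show what is measured. For the identity, $\beta_n(I)=1$ for all $n$. For $V=E_m$: if $n\le m$, then $E_m1_A=1_A$ and $\beta_n(E_m)=1$. If $n>m$ and $A\subset A'\in P_m$, then $E_m1_A=(\mu_n/\mu_m)1_{A'}$, so $\beta_n(E_m)=\mu_n^{-1}\cdot\mu_n^2/\mu_m=\mu_n/\mu_m$. For $V=T_k$: if $n\le k-1$, then $\beta_n(T_k)=1$. At $n=k$ each $A\in P_k$ contributes $\mu_ku(0)$, so $\beta_k(T_k)=u(0)\le b_k/q_k\leq q_k^{-1/2}$, by Lemma 2 and (4). Thus for $T_k$ almost all of $\beta$ is lost in the single step from $k-1$ to $k$. We shall see that finite rank forces $\beta_n$ to go to $0$, and that positivity forces the loss in the step from $k-1$ to $k$ to be $O(\|V\|/m_k)$, which is summable.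

**Lemma 7.** (i) $|\beta_n(V)|\le\|V\|$ for $V\in B(X)$. (ii) If $V$ is compact, in particular if it has finite rank, then $\beta_n(V)\to0$ as $n\to\infty$.

**Proof of (i).** Let $\epsilon_A$, $A\in P_n$, be independent uniform signs and $s=\sum_A\epsilon_A1_A$. Expanding and averaging, only the diagonal terms survive, so $\beta_n(V)$ is the mean of $\int (Vs)\,s\,d\mu$. Since $|s|=1$, (9) gives $\|s\|=\|1\|=1$, and $|\int(Vs)s\,d\mu|\le\int|Vs|\,d\mu\le\|Vs\|_2\le\|Vs\|\le\|V\|$.

**Proof of (ii).** First let $V=\varphi\otimes x$, that is, $Vg=\varphi(g)x$ with $\varphi\in X^*$, $x\in X$. Then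
$$\beta_n(V)=\sum_{A\in P_n}\varphi(1_A)\int_Ax\,d\mu=\varphi\Big(\sum_{A\in P_n}\Big(\int_Ax\,d\mu\Big)1_A\Big).$$
Since $|\int_Ax\,d\mu|\le\mu_n^{1/2}\|x\|_2$, the function in the bracket has sup norm at most $\mu_n^{1/2}\|x\|_2$, so by (9) $|\beta_n(V)|\le\|\varphi\|\mu_n^{1/2}\|x\|_2\to0$. Finite rank operators are finite sums of such $V$. If $V$ is compact, the uniformly bounded $T_k$ converge to $I_X$ uniformly on the relatively compact image of the unit ball, so $\|T_kV-V\|\to0$. By (i), $|\beta_n(V)|\le\|V-T_kV\|+|\beta_n(T_kV)|$. Choose $k$ first, then let $n\to\infty$. $\square$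

**Proposition 8.** Let $V\ge0$ be a bounded operator on $X$ and $k\ge2$. Then
$$0\le\beta_{k-1}(V)-\beta_k(V)\le\frac4{m_k}\,\theta_k(V),\qquad\theta_k(V):=\max_{h\in\mathcal F_k}\|Vh\|\le\|V\|.\tag{12}$$

**Proof.** The bound $\theta_k(V)\le\|V\|$ is Lemma 5.

**Step 1: transport within one set $F$.** We bound what $V$ carries from $S_{\bar\tau}$ to $S_\tau$ inside the cells of one $F\in\Delta_\tau$. For $g\in X$, Cauchy–Schwarz on each half-cell gives
$$\int_{F\times S_\tau}|g|\,d\mu\le\sigma_k^{1/2}\sum_{A\in F}\|g1_{A\times S_\tau}\|_2=\sigma_k^{1/2}w_k^{-1}p_{\tau,F}(g)\le\sigma_k^{1/2}w_k^{-1}\|g\|.$$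
Apply this to $g=V1_{F\times S_{\bar\tau}}$. Since $V\ge0$, for $A\in F$ we have $0\le V1_{A\times S_{\bar\tau}}\le V1_{F\times S_{\bar\tau}}$. Hence
$$\sum_{A\in F}\int_{A\times S_\tau}V1_{A\times S_{\bar\tau}}\,d\mu\le\int_{F\times S_\tau}V1_{F\times S_{\bar\tau}}\,d\mu\le\sigma_k^{1/2}w_k^{-1}\|V1_{F\times S_{\bar\tau}}\|=\sigma_k\|Vf_{\tau,F}\|\le\sigma_k\theta_k(V).$$
This is the first use of positivity. The bound is $\sigma_k\theta_k(V)$ for $m_k$ cells together, which is the gain.

**Step 2: sum over all $F$ and all $\tau$.** For each $\tau$ there are $|P_{k-1}|/m_k=(\mu_{k-1}m_k)^{-1}$ sets $F\in\Delta_\tau$, and $\sigma_k=\mu_{k-1}/2$. There are $2N_k$ indices $\tau$. So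
$$\sum_{\tau\in\mathcal T_k}\ \sum_{A\in P_{k-1}}\int_{A\times S_\tau}V1_{A\times S_{\bar\tau}}\,d\mu\ \le\ 2N_k\cdot\frac{\theta_k(V)}{2m_k}=\frac{N_k}{m_k}\theta_k(V).\tag{13}$$

**Step 3: use the code.** For $A\in P_{k-1}$ and $i,j\in G_k$ let $v_A(i,j)=\int_{A\times\{j\}}V1_{A\times\{i\}}\,d\mu\ge0$. The left side of (13) is a sum of such terms. For $i\ne j$ the term $v_A(i,j)$ occurs once for each $\tau=(t,\varepsilon)$ with $i\in S_{\bar\tau}$ and $j\in S_\tau$, that is, with $\chi^k_t(i)=-\varepsilon$ and $\chi^k_t(j)=\varepsilon$. For each $t$ with $\chi^k_t(i)\ne\chi^k_t(j)$ exactly one $\varepsilon$ qualifies, so the number of occurrences is $\#\{t:\chi^k_t(i-j)=-1\}\ge N_k/4$ by (1). All terms are nonnegative (the second use of positivity), so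
$$\frac{N_k}4\sum_{A\in P_{k-1}}\sum_{i\ne j}v_A(i,j)\le\frac{N_k}{m_k}\theta_k(V).$$

**Step 4: identify the sum.** Since $1_A=\sum_i1_{A\times\{i\}}$, we have $\beta_{k-1}(V)=\sum_A\sum_{i,j}v_A(i,j)$. The members of $P_k$ are the sets $A\times\{i\}$, so $\beta_k(V)=\sum_A\sum_iv_A(i,i)$. Hence $\beta_{k-1}(V)-\beta_k(V)=\sum_A\sum_{i\ne j}v_A(i,j)\ge0$, and Step 3 gives (12). $\square$

## 7. No bounded positive approximation: proofs of (b), (d), (c)

Two facts combine: $\beta_n$ is continuous for the weak operator topology, with $\beta_n(I_X)=1$, and for positive compact operators it is small when $n$ is large. For the first fact, $g\mapsto\int_Ag\,d\mu$ is a bounded functional on $X$ and $P_n$ is finite. So if $V_\alpha\to I_X$ in the weak operator topology, in particular if $V_\alpha\to I_X$ point-norm, then for each fixed $n$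
$$\beta_n(V_\alpha)\to\sum_{A\in P_n}\int_A1_A\,d\mu=1.\tag{14}$$

**Proof of (b).** Suppose $(V_\alpha)$ are positive finite rank operators with $\|V_\alpha\|\le\nu$ and $V_\alpha\to I_X$ point-norm. Fix $n\ge1$. For each $\alpha$, Lemma 7(ii) says $\beta_l(V_\alpha)\to0$ as $l\to\infty$, so we may telescope to infinity and use Proposition 8:
$$\beta_n(V_\alpha)=\sum_{k>n}\big(\beta_{k-1}(V_\alpha)-\beta_k(V_\alpha)\big)\le4\nu\sum_{k>n}2^{-k}=4\nu2^{-n}.$$
By (14), $1\le4\nu2^{-n}$. As $n$ was arbitrary, this is a contradiction. So $X$ has the $1$-AP and fails the $\nu$-PAP for every $\nu\ge1$. $\square$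

**Proof of (d).** Let $V=V'-V''$ be compact with $V',V''\ge0$ bounded; $V'$ and $V''$ need not be compact. For $l>n\ge1$, telescoping $V'$ and $V''$ separately with Proposition 8 gives
$$|\beta_n(V)-\beta_l(V)|\le\sum_{n<k\le l}4\cdot2^{-k}\big(\|V'\|+\|V''\|\big)\le4\cdot2^{-n}\big(\|V'\|+\|V''\|\big).$$
Let $l\to\infty$. By Lemma 7(ii) applied to $V$, $|\beta_n(V)|\le4\cdot2^{-n}(\|V'\|+\|V''\|)$. If $V_\alpha=V'_\alpha-V''_\alpha$ converge to $I_X$ in the weak operator topology, (14) gives $\sup_\alpha(\|V'_\alpha\|+\|V''_\alpha\|)\ge2^n/4$ for every $n\ge1$. $\square$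

**Proof of (c).** In (12) the norm of $V$ enters only through its values on the finite sets $\mathcal F_k$. If $V$ is close to the identity on suitable multiples of the members of $\mathcal F_k$, we control $\theta_k(V)$ with no bound on $\|V\|$. Let $n_0=10$, $\Lambda=\mu_{n_0}^{-1/2}$ and
$$K=\{0\}\cup\{\Lambda1_A:A\in P_{n_0}\}\cup\bigcup_{k>n_0}2^{-k/2}\mathcal F_k.$$
By Lemma 5, $2^{-k/2}\mathcal F_k$ is a finite set of vectors of norm at most $2^{-k/2}$, so $K$ is compact. Suppose $V\ge0$ is compact and $\|Vx-x\|\le\frac14$ for all $x\in K$.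

**Step 1: $\beta_{n_0}(V)\ge\frac34$.** For $A\in P_{n_0}$ we have $\|V1_A-1_A\|_2\le\|V1_A-1_A\|\le\frac14\mu_{n_0}^{1/2}$. Since $|P_{n_0}|=\mu_{n_0}^{-1}$,
$$|\beta_{n_0}(V)-1|\le\sum_{A\in P_{n_0}}\int_A|V1_A-1_A|\,d\mu\le\sum_{A\in P_{n_0}}\mu_{n_0}^{1/2}\|V1_A-1_A\|_2\le\mu_{n_0}^{-1}\cdot\mu_{n_0}^{1/2}\cdot\tfrac14\mu_{n_0}^{1/2}=\tfrac14.$$

**Step 2: $\beta_{n_0}(V)<0.4$.** For $k>n_0$ and $h\in\mathcal F_k$, $\|V(2^{-k/2}h)\|\le2^{-k/2}+\frac14\le\frac54$, so $\theta_k(V)\le\frac54\,2^{k/2}$. By Lemma 7(ii) and Proposition 8,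
$$\beta_{n_0}(V)\le\sum_{k>10}4\cdot2^{-k}\cdot\tfrac54\,2^{k/2}=5\sum_{k\ge11}2^{-k/2}=\frac{5\cdot2^{-11/2}}{1-2^{-1/2}}<0.4.$$
The two steps contradict each other. $\square$

## 8. $X$ as an order continuous function space, and unbounded positive approximation: proofs of (e), (f)

**Proof of (e).**

**Step 1: uniformly bounded, $L_2$-null sequences are norm-null.** Put $\eta_k=w_km_k\mu_{k-1}^{1/2}$ for $k\ge2$. By the middle part of (7), $\eta_k\le\prod_{i=1}^{k-1}m_{i+1}^2q_i^{-1/2}$. The factors are at most $1$ by (3), and the last one is $2^{2k-2^{4k+3}}\to0$, so $\eta_k\to0$. For a seminorm of level $k$ and bounded $h$, (8) and Cauchy–Schwarz over the $m_k$ disjoint half-cells give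
$$p_{\tau,F}(h)\le\min\big(\eta_k\|h\|_\infty,\ w_km_k^{1/2}\|h\|_2\big).$$
Consequently:
$$\text{if }\sup_n\|h_n\|_\infty<\infty\text{ and }\|h_n\|_2\to0,\text{ then }\|h_n\|\to0.\tag{15}$$
Indeed, given $\epsilon>0$, the first bound makes all levels $k\ge k_0$ at most $\epsilon$ for every $n$, and the second handles the finitely many levels $k<k_0$ for large $n$.

**Step 2: $L_\infty\subset X$.** Let $g\in L_\infty$; then $g\in Y$ by (9). The functions $E_ng\in\mathcal E$ are bounded by $\|g\|_\infty$, and $E_ng\to g$ in $L_2$, because the $P_n$ generate the $\sigma$-algebra. By (15), $\|E_ng-g\|\to0$, so $g\in X$. Clearly $X\subset L_2$.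

**Step 3: truncation.** If $0\le f\in X$, then
$$\|(f-c)^+\|\to0\qquad(c\to\infty).\tag{16}$$
Given $\epsilon>0$ choose $g\in\mathcal E$ with $\|f-g\|\le\epsilon$. For $c\ge\|g\|_\infty$, where $f>c$ we have $f-c\le f-g$, so $(f-c)^+\le|f-g|$ and $\|(f-c)^+\|\le\epsilon$.

**Step 4: $X$ is an ideal.** Let $g$ be measurable with $|g|\le f\in X$. Then $\|g\|\le\|f\|$, so $g\in Y$. Its truncation $g_c=\max(-c,\min(g,c))$ lies in $L_\infty\subset X$, and $|g-g_c|=(|g|-c)^+\le(f-c)^+$. By (16) $g_c\to g$ in $Y$, and $X$ is closed, so $g\in X$. As $|f|\in X$ for $f\in X$, this is the ideal property.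

**Step 5: order continuity.** Let $(h_\alpha)$ be a net decreasing to $0$ in $X$. We first extract a sequence. Let $s=\inf_\alpha\int h_\alpha\,d\mu$ and choose $\alpha_1\le\alpha_2\le\cdots$ with $\int h_{\alpha_n}d\mu\to s$. Write $h_n=h_{\alpha_n}$ and let $h_\infty\ge0$ be the a.e. limit of this decreasing sequence, so $\int h_\infty\,d\mu=s$. Fix $\alpha$. For each $n$ there is $\gamma\ge\alpha,\alpha_n$, and $h_\gamma\le h_\alpha\wedge h_n$, so $\int h_\alpha\wedge h_n\,d\mu\ge s$. Let $n\to\infty$: $\int h_\alpha\wedge h_\infty\,d\mu\ge s=\int h_\infty\,d\mu$. Hence $h_\infty\le h_\alpha$ a.e. By Step 4 $h_\infty\in X$, so $h_\infty$ is a lower bound of the net in $X$, and therefore $h_\infty=0$. Thus $h_n\downarrow0$ a.e. Now for $c>0$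
$$\|h_n\|\le\|(h_n-c)^+\|+\|h_n\wedge c\|\le\|(h_1-c)^+\|+\|h_n\wedge c\|.$$
The first term is small for large $c$ by (16). For fixed $c$, $\|h_n\wedge c\|_2\to0$ by dominated convergence, so the second tends to $0$ by (15). Hence $\|h_n\|\to0$, and since the net decreases, $\|h_\alpha\|\to0$. $\square$

**Proof of (f).** It suffices to find, for given $f_1,\dots,f_m\in X$ and $\epsilon>0$, a positive finite rank $V\in B(X)$ with $\|Vf_i-f_i\|\le\epsilon$ for all $i$. Choosing such a $V$ for each pair ($\{f_1,\dots,f_m\}$, $\epsilon$), and ordering the pairs by enlarging the set and decreasing $\epsilon$, gives the net. The idea is to average relative to a function $f$ that dominates all the $f_i$.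

**Step 1: a large set where $f$ is bounded.** Put $f=1+\sum_i|f_i|\in X$ and $\delta=\epsilon/(\|f\|+1)$. Where $f>c$ we have $f\le2(f-c/2)$, so $f1_{\{f>c\}}\le2(f-c/2)^+$. By (16) we can choose $c$ with $\|f1_{B^c}\|\le\delta$, where $B=\{f\le c\}$, and so large that $\mu(B)>0$.

**Step 2: the operator.** The functions $f_i/f$ take values in $[-1,1]$. Dividing $[-1,1]^m$ into finitely many boxes of side at most $\delta$ and discarding null sets, we write $B$, up to a null set, as a finite disjoint union of sets $B_1,\dots,B_l$ of positive measure on each of which every $f_i/f$ oscillates by at most $\delta$. Define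
$$Vg=\sum_{j=1}^l\frac{\int_{B_j}g\,d\mu}{\int_{B_j}f\,d\mu}\;f1_{B_j}.$$
The denominators are positive because $f\ge1$. By (e), $f1_{B_j}\in X$, and $|\int_{B_j}g\,d\mu|\le\|g\|_2\le\|g\|$. So $V$ is a positive bounded operator of finite rank on $X$.

**Step 3: the error.** On $B_j$ we have $Vf_i=af$ with $a=\int_{B_j}f_i\,d\mu\big/\int_{B_j}f\,d\mu$, an average of $f_i/f$ over $B_j$ with weight $f$. So $|a-f_i/f|\le\delta$ and $|Vf_i-f_i|\le\delta f$ on $B_j$. On $B^c$, $Vf_i=0$ and $|Vf_i-f_i|=|f_i|\le f$. Hence $\|Vf_i-f_i\|\le\delta\|f\|+\|f1_{B^c}\|\le\delta(\|f\|+1)=\epsilon$.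

Finally, a bounded net of positive finite rank operators converging point-norm to $I_X$ would give the $\nu$-PAP for some $\nu\geq 1$, which (b) excludes. $\square$
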